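\title{Invariant measures of minimal actions on the Cantor space need not satisfy the subset condition}

\begin{abstract}
A compact convex set $Q$ of atomless, full-support probability measures on the Cantor space satisfies the subset condition if, whenever $\mu(A)<\mu(B)$ for two clopen sets $A,B$ and all $\mu\in Q$, the set $B$ contains a clopen set $A'$ with $\mu(A')=\mu(A)$ for all $\mu\in Q$. We show that the condition can fail even when the group of homeomorphisms preserving every measure in $Q$ acts minimally and has $Q$ as its set of invariant probability measures. The set $Q$ can be a single measure, or a copy of any nonempty metrizable Choquet simplex. The examples come from a refinement monoid of affine functions that contains $2$ and $3$ but not $1$. We also show that the invariance hypothesis always gives the subset condition up to an arbitrarily small clopen set, and that the exact condition is equivalent to a statement about small clopen sets only.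
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be the Cantor space, $\mathrm{Clop}(X)$ the countable Boolean algebra of its clopen subsets, and $M(X)$ the compact convex set of Borel probability measures on $X$ with the weak* topology. Let $M_{fc}(X)\subset M(X)$ be the set of measures that are atomless (every point is null) and have full support (every nonempty open set has positive measure). For $Q\subset M(X)$ and a clopen set $A$, define
\[
\widehat A\colon Q\to[0,1],\qquad \widehat A(\mu)=\mu(A).
\]
This function is continuous, and affine if $Q$ is convex. It records the size of $A$ as seen by all the measures in $Q$ at once. An inequality such as ``$\widehat A<\widehat B$ on $Q$'' is meant to hold at every point of $Q$.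

\begin{definition}\label{def:subset}
The set $Q$ satisfies the \emph{subset condition} if for all clopen sets $A,B$ with $\widehat A<\widehat B$ on $Q$ there is a clopen set $A'\subset B$ with $\widehat{A'}=\widehat A$.
\end{definition}

The \emph{full stabilizer} of $Q$ is the group
\[
\mathcal H_Q=\{h\in\mathrm{Homeo}(X): h_*\mu=\mu \text{ for every }\mu\in Q\}.
\]
For a subgroup $H$ of $\mathrm{Homeo}(X)$, let $M_H(X)$ be the set of $\nu\in M(X)$ with $h_*\nu=\nu$ for all $h\in H$. The group $H$ \emph{acts minimally} if every $H$-orbit is dense in $X$. The following question comes from Glasner's paper \cite{Glasner}.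

\medskip
\noindent\textbf{Question.} \emph{Let $Q\subset M_{fc}(X)$ be a compact convex set that is a Choquet simplex. Suppose that $\mathcal H_Q$ acts minimally and that $M_{\mathcal H_Q}(X)=Q$. Must $Q$ satisfy the subset condition?}
\medskip

The two dynamical hypotheses say that $Q$ is the set of invariant probability measures of \emph{some} group $H$ of homeomorphisms acting minimally. Indeed, if $H$ acts minimally and $M_H(X)=Q$, then $H\subset\mathcal H_Q$, so $\mathcal H_Q$ acts minimally and $Q\subset M_{\mathcal H_Q}(X)\subset M_H(X)=Q$. The restriction to $M_{fc}(X)$ is then automatic: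
\begin{equation}\label{eq:auto}
H \text{ acts minimally}\quad\Longrightarrow\quad M_H(X)\subset M_{fc}(X).
\end{equation}
For the support of $\nu\in M_H(X)$ is nonempty, closed and invariant, hence equal to $X$; and every orbit is infinite, being dense in $X$, while all its points have the same $\nu$-measure, which must therefore be $0$. So the Question asks: when all invariant measures of a minimal action agree that $A$ is smaller than $B$, does $B$ contain a clopen set that they cannot tell from $A$?

In the simplest examples the hypotheses and the conclusion stand or fall together. Let $\lambda$ be the uniform product measure on $\{0,1\}^{\mathbb N}$; a cylinder of length $n$ has measure $2^{-n}$, and every clopen set is a union of cylinders of length $n$ for all large $n$.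

\begin{example}\label{ex:dyadic}
Let $Q=\{\lambda\}$. If $\lambda(A)<\lambda(B)$, write $A$ and $B$ as unions of $a$ and $b$ cylinders of a common length; then $a<b$, and any $a$ of the cylinders in $B$ form the required $A'$. Every permutation of the words of length $n$, applied to the first $n$ coordinates, lies in $\mathcal H_Q$. Hence every orbit meets every cylinder, and an invariant measure gives all cylinders of length $n$ the same mass, so it equals $\lambda$. All three properties hold.
\end{example}

\begin{example}\label{ex:twopiece}
For $0<\alpha<1$ let $\mu_\alpha$ be the measure on $X=\{0,1\}\times\{0,1\}^{\mathbb N}$ that is $\alpha\lambda$ on $X_0=\{0\}\times\{0,1\}^{\mathbb N}$ and $(1-\alpha)\lambda$ on $X_1=X\setminus X_0$. Take $\alpha=2/5$ and $Q=\{\mu_{2/5}\}$. A cylinder in $X_0$ has measure $\frac25 2^{-n}$ and a clopen subset of $X_1$ has measure $\frac35 b2^{-k}$ with $b$ an integer. These numbers are never equal, because $3$ divides no power of $2$. With $n=0$ this says that the subset condition fails for the pair $X_0,X_1$. It also shows that no $h\in\mathcal H_Q$ moves a point of $X_0$ into $X_1$, since $h$ would then move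 a whole cylinder of $X_0$ into $X_1$. So $X_0$ is invariant, the action is not minimal, and the normalized restriction of $\mu_{2/5}$ to $X_0$ is a second invariant measure. All three properties fail.
\end{example}

There is more evidence for a positive answer. The subset condition implies minimality (Proposition~\ref{prop:subsetminimal}), and the hypothesis $M_{\mathcal H_Q}(X)=Q$ implies the subset condition up to an arbitrarily small error (Theorem~\ref{thm:approx}(1)). Nevertheless the answer is no.

\begin{theorem}\label{thm:main}
Let $K$ be any nonempty metrizable Choquet simplex, for instance a point. There is a compact convex set $Q\subset M_{fc}(X)$, affinely homeomorphic to $K$, such that $\mathcal H_Q$ acts minimally, $M_{\mathcal H_Q}(X)=Q$, and $Q$ does not satisfy the subset condition. In fact there is a clopen set $B$ such that, with $A=X\setminus B$, we have $\widehat A\equiv 2/5$ and $\widehat B\equiv3/5$, but no clopen set $A'\subset B$ satisfies $\widehat{A'}=\widehat A$.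
\end{theorem}

Since $M(X)$ is metrizable, so is every compact $Q\subset M(X)$, and the range of $K$ is the widest possible. When $K$ is a point, the theorem gives one atomless full-support measure $\mu$ that is the unique invariant probability measure of the minimally acting group $\mathcal H_{\{\mu\}}$ and fails the subset condition. The second theorem says what remains true and locates the obstruction.

\begin{theorem}\label{thm:approx}
Let $Q\subset M_{fc}(X)$ be nonempty, compact and convex with $M_{\mathcal H_Q}(X)=Q$.
\begin{enumerate}
\item[(1)] If $A,B$ are clopen, $\widehat A<\widehat B$ on $Q$ and $\varepsilon>0$, then $A=A_1\sqcup A_2$ with $A_1,A_2$ clopen, $\widehat{A_2}<\varepsilon$ on $Q$, and $\widehat{A_1'}=\widehat{A_1}$ for some clopen set $A_1'\subset B$.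
\item[(2)] $Q$ satisfies the subset condition if and only if for every nonempty clopen set $B$ there is $\varepsilon>0$ such that every clopen set $A$ with $\widehat A<\varepsilon$ on $Q$ admits a clopen set $A'\subset B$ with $\widehat{A'}=\widehat A$.
\end{enumerate}
\end{theorem}

\subsection*{The idea of Theorem~\ref{thm:main}}
Take $K$ to be a point and multiply all measures by $5$, so that $X$ has size $5$ and should split into $A$ of size $2$ and $B$ of size $3$. Example~\ref{ex:twopiece} has to be repaired so that small pieces of $A$ fit into $B$ while $A$ itself still does not. We prescribe in advance an additive monoid $S\subset[0,\infty)$ of permitted sizes and build a size function $m\colon\mathrm{Clop}(X)\to S$ that is as free as $S$ allows: whenever $m(C)=x+y$ with $x,y\in S$, the set $C$ splits into clopen pieces of sizes $x$ and $y$. Then $C$ has a copy inside $D$ exactly when $m(D)-m(C)\in S$, and the subset condition fails for $A$ and $B$ as soon as $2,3\in S$ and $1\notin S$. On the other hand $S$ will contain every element greater than $1$ of the group $G$ it generates. A hole of bounded height is invisible to the dynamics in two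 ways. A large multiple of any nonzero size exceeds $5$ by more than $1$, so $X$ is covered by finitely many pieces that fit into a given clopen set; this is minimality. An invariant measure induces an additive map $G\to\mathbb R$ that is nonnegative on $S$, hence on every positive element of $G$, because a multiple of that element lies in $S$; this identifies the invariant measures. The real work is to make $S$ rich enough in small elements for $m$ to exist without creating the element $1$.

Section~\ref{sec:facts} recalls the standard facts used. Section~\ref{sec:split} isolates the property that makes $\mathcal H_Q$ large, Section~\ref{sec:monoid} constructs $S$, and Section~\ref{sec:measures} proves Theorem~\ref{thm:main}. Section~\ref{sec:approx}, which uses only Section~\ref{sec:facts}, proves Theorem~\ref{thm:approx}.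

\section{Clopen sets, affine functions, simplices}\label{sec:facts}

\subsection*{Measures on $X$}
A clopen set is compact, so it is not an infinite disjoint union of nonempty clopen sets. Therefore a finitely additive function $\mathrm{Clop}(X)\to[0,1]$ with value $1$ at $X$ is countably additive on $\mathrm{Clop}(X)$, and it extends uniquely to a Borel probability measure, as the clopen sets generate the Borel $\sigma$-algebra. In particular two measures that agree on clopen sets are equal, and a homeomorphism $h$ preserves $\mu$ if and only if $\mu(hC)=\mu(C)$ for all clopen $C$. Indicators of clopen sets span a dense subspace of $C(X)$, so a map $x\mapsto\mu_x$ into $M(X)$ is continuous if and only if $x\mapsto\mu_x(C)$ is continuous for each clopen $C$.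

\subsection*{Stone duality}
A Boolean algebra is \emph{atomless} if every nonzero element is the join of two disjoint nonzero elements. We use two consequences of Stone duality: every countable atomless Boolean algebra with $0\neq1$ is isomorphic to $\mathrm{Clop}(X)$, and every automorphism of $\mathrm{Clop}(X)$ has the form $C\mapsto hC$ with $h\in\mathrm{Homeo}(X)$.

\subsection*{Dini's theorem}
A decreasing sequence of continuous real functions on a compact space that tends to $0$ pointwise tends to $0$ uniformly.

\begin{lemma}\label{lem:small}
Let $Q\subset M_{fc}(X)$ be nonempty and compact, and let $B$ be a nonempty clopen set. Then $\min_Q\widehat B>0$, and for every $z\in B$ and $\varepsilon>0$ there is a clopen set $U$ with $z\in U\subset B$ and $\widehat U<\varepsilon$ on $Q$.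
\end{lemma}

\begin{proof}
The continuous function $\widehat B$ is positive by full support, and $Q$ is compact. Let $U_n\subset B$ be clopen sets decreasing to $\{z\}$. Then $\mu(U_n)\downarrow\mu(\{z\})=0$ for each $\mu\in Q$, and the convergence is uniform by Dini's theorem.
\end{proof}

\subsection*{Affine functions}
Let $K$ be a nonempty compact convex subset of a locally convex Hausdorff space, and let $\mathrm{Aff}(K)$ be the Banach space of continuous real affine functions on $K$ with the supremum norm. Real numbers also denote constant functions. We write $f\le g$ for the pointwise order and $f\ll g$, or $g\gg f$, if $f(x)<g(x)$ for all $x\in K$. By compactness, $g\gg0$ implies $\min_Kg>0$. The space $\mathrm{Aff}(K)$ separates the points of $K$ by the Hahn--Banach theorem, and it is separable when $K$ is metrizable, being a subspace of $C(K)$. The set $K$ can be recovered from it: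

\medskip
\noindent\textbf{(St)} \cite{Alfsen} Every linear functional $\Psi$ on $\mathrm{Aff}(K)$ with $\Psi(1)=1$ and $\Psi(f)\ge0$ for $f\ge0$ is evaluation at a point of $K$.

\subsection*{Simplices}
A metrizable $K$ is a \emph{Choquet simplex} if for each $x\in K$ there is exactly one Borel probability measure $\rho$ on the set of extreme points of $K$ with $f(x)=\int f\,d\rho$ for all $f\in\mathrm{Aff}(K)$. The property is invariant under affine homeomorphisms. We use it only through the following interpolation theorem of Edwards.

\medskip
\noindent\textbf{(E)} \cite{Edwards} If $K$ is a Choquet simplex and $f_1,f_2,g_1,g_2\in\mathrm{Aff}(K)$ satisfy $f_i\le g_j$ for all $i,j$, then there is $t\in\mathrm{Aff}(K)$ with $f_i\le t\le g_j$ for all $i,j$.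
\medskip

When $K$ is a point, $\mathrm{Aff}(K)=\mathbb R$, both (St) and (E) are trivial, and the reader may keep this case in mind throughout.

\section{The splitting property}\label{sec:split}

To prove that $\mathcal H_Q$ is large we need homeomorphisms that carry a clopen set onto any other of the same size. The subset condition provides them, but so does a weaker property, which concerns only sets of \emph{equal} size.

\begin{definition}\label{def:split}
A set $Q\subset M(X)$ has the \emph{splitting property} if, whenever $\widehat A=\widehat B$ and $A=A_1\sqcup A_2$ with all sets clopen, there is a clopen partition $B=B_1\sqcup B_2$ with $\widehat{B_1}=\widehat{A_1}$ and $\widehat{B_2}=\widehat{A_2}$.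
\end{definition}

\begin{lemma}\label{lem:homog}
Let $Q$ be a nonempty set of full-support measures with the splitting property. If $A,B$ are clopen and $\widehat A=\widehat B$, then $hA=B$ for some $h\in\mathcal H_Q$.
\end{lemma}

\begin{proof}
By full support a clopen set $C$ is empty if and only if $\widehat C=0$. Call a \emph{matching} a pair of partitions $(E_1,\dots,E_r)$, $(F_1,\dots,F_r)$ of $X$ into nonempty clopen sets with $\widehat{E_i}=\widehat{F_i}$ for all $i$. The partitions $(A,X\setminus A)$ and $(B,X\setminus B)$, with empty sets deleted, form a matching. Given a matching and a clopen set $C$, cut each $E_i$ into $E_i\cap C$ and $E_i\setminus C$, cut $F_i$ into pieces of the same sizes by the splitting property, and delete empty sets, which occur in matched pairs. The result is a finer matching in which $C$ is a union of sets of the first partition. The same can be done with the roles of the two partitions exchanged.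

List the clopen sets as $C_1,C_2,\dots$ and refine successively for $C_1$ on the first side, $C_1$ on the second side, $C_2$ on the first side, and so on. Each matching defines an isomorphism $\bigcup_{i\in J}E_i\mapsto\bigcup_{i\in J}F_i$ between the finite algebras generated by its partitions, and each of these isomorphisms extends the previous one. Their union is an automorphism $\theta$ of $\mathrm{Clop}(X)$ with $\theta(A)=B$ and $\widehat{\theta(C)}=\widehat C$ for all $C$. By Stone duality $\theta(C)=hC$ for a homeomorphism $h$, and $h\in\mathcal H_Q$.
\end{proof}

\begin{proposition}\label{prop:subsetminimal}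
If a nonempty compact set $Q\subset M_{fc}(X)$ satisfies the subset condition, then it has the splitting property and $\mathcal H_Q$ acts minimally.
\end{proposition}

\begin{proof}
Let $\widehat A=\widehat B$ and $A=A_1\sqcup A_2$. If $A_2=\emptyset$, take $B_1=B$ and $B_2=\emptyset$. Otherwise $\widehat{A_1}<\widehat A=\widehat B$ on $Q$ by full support; take $B_1\subset B$ with $\widehat{B_1}=\widehat{A_1}$ and $B_2=B\setminus B_1$. Now let $z\in X$ and let $U$ be a nonempty clopen set. Lemma~\ref{lem:small} gives a clopen neighborhood $V$ of $z$ with $\widehat V<\min_Q\widehat U$. The subset condition gives $V'\subset U$ with $\widehat{V'}=\widehat V$, and Lemma~\ref{lem:homog} gives $h\in\mathcal H_Q$ with $hV=V'$. Thus $hz\in U$.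
\end{proof}

Our examples have the splitting property but not the subset condition.

\section{A refinement monoid containing $2$ and $3$ but not $1$}\label{sec:monoid}

Fix a nonempty metrizable Choquet simplex $K$. Sizes of clopen sets will be elements of a submonoid $S$ of $\mathrm{Aff}(K)$, that is, a subset containing $0$ and closed under addition. One algebraic property of $S$ is forced on us. Suppose that a clopen set $C$ has size $a+b=c+d$ and, as planned, splits both as $C_1\sqcup C_2$ with sizes $a,b$ and as $D_1\sqcup D_2$ with sizes $c,d$. Then the sizes $t_{ij}$ of $C_i\cap D_j$ lie in $S$ and fill the table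
\begin{equation}\label{eq:table}
\begin{array}{cc|c}
t_{11}&t_{12}&a\\
t_{21}&t_{22}&b\\ \hline
c&d&
\end{array}
\end{equation}
in which each row and each column adds up to its margin. We call such $t_{ij}$ a \emph{refinement} of the equation $a+b=c+d$.

\begin{proposition}\label{prop:monoid}
There are a countable dense subgroup $G$ of $\mathrm{Aff}(K)$ with $1\in G$ and a submonoid $S\subset G$ such that
\begin{itemize}
\item[(S1)] $s\gg0$ for every $s\in S\setminus\{0\}$;
\item[(S2)] every $g\in G$ with $g\gg1$ lies in $S$;
\item[(S3)] $1\notin S$;
\item[(R)] every equation $a+b=c+d$ with $a,b,c,d\in S\setminus\{0\}$ has a refinement with all $t_{ij}\in S\setminus\{0\}$.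
\end{itemize}
\end{proposition}

Call a pair $(G,S)$ \emph{admissible} if $G$ is a countable subgroup of $\mathrm{Aff}(K)$ containing $1$ and $S\subset G$ is a submonoid satisfying (S1)--(S3). The smallest choice, $S=\{0\}\cup\{g\in G:g\gg1\}$, is admissible for any such $G$. It does not satisfy (R), since (R) applied to $s+s=s+s$ writes every nonzero $s\in S$ as a sum of two nonzero elements, which is impossible here when $s\le 2$. So small elements have to be adjoined, and the danger is that some sum of them equals $1$.

\begin{example}\label{ex:hand}
Let $K$ be a point, $G_0=\mathbb Q$ and $S_0=\{0\}\cup(\mathbb Q\cap(1,\infty))$. The real refinements of $2+2=\frac52+\frac32$ depend on one parameter $t$: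
\[
\begin{array}{cc|c}
t&2-t&2\\[2pt]
\frac52-t&t-\frac12&2\\[2pt] \hline
\frac52&\frac32&
\end{array}
\]
None of them lies in $S_0$, even with zeros allowed: the second column adds up to $\frac32<2$, so one of its entries would vanish, and $t=2$ or $t=\frac12$ puts the entry $\frac12$ in the first column. All entries are positive when $\frac12<t<2$. A careless choice creates $1$: for $t=\frac32$ the entry $2-t=\frac12$ has double $1$. Take $t=\sqrt2$ instead, and consider a sum $y=s+\sum n_{ij}t_{ij}$ with $s\in S_0$ and integers $n_{ij}\ge0$. The diagonal entries carry $+\sqrt2$ and the off-diagonal entries carry $-\sqrt2$. If $y$ is rational, there are as many diagonal as off-diagonal terms, and we may pair them. A diagonal and an off-diagonal entry share a row or a column, so each pair adds up to one of the margins $2,2,\frac52,\frac32$. Hence $y\in S_0$, and $y\ne1$. We have gained the elements $2-\sqrt2$ and $\sqrt2-\frac12$, both less than $1$, and no new rational element.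

Property (S2) must now be restored in the group $\mathbb Q+\mathbb Z\sqrt2$. For instance $3\sqrt2-3$ lies in $(1,\frac32)$ and is not a sum as above, since such a sum would contain at least three diagonal terms, each greater than $\frac12$. Adjoining all elements greater than $1$ is harmless: a sum in which one of them occurs is greater than $1$.
\end{example}

The general step is the same, with (E) supplying a function $t$ that makes the four entries positive and a shift by a constant making $t$ independent of $G$.

\begin{lemma}\label{lem:step}
Let $(G,S)$ be admissible and let $a+b=c+d$ with $a,b,c,d\in S\setminus\{0\}$. There is an admissible pair $(G',S')$ with $G\subset G'$ and $S\subset S'$ in which this equation has a refinement with all $t_{ij}\in S'\setminus\{0\}$.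
\end{lemma}

\begin{proof}
By (S1) there is a number $\delta>0$ with $a,b,c,d\ge3\delta$. Each of the functions $\delta$ and $a-d+\delta$ is at most each of the functions $a-2\delta$ and $c-2\delta$:
\begin{align*}
\delta\le a-2\delta&\iff a\ge3\delta, & a-d+\delta\le a-2\delta&\iff d\ge3\delta,\\
\delta\le c-2\delta&\iff c\ge3\delta, & a-d+\delta\le c-2\delta&\iff b=c+d-a\ge3\delta.
\end{align*}
By (E) there is $t_0\in\mathrm{Aff}(K)$ above the first two and below the last two. For each integer $k\ne0$ and each $g\in G$, at most one number $\eta$ satisfies $k(t_0+\eta)=g$. As $G$ is countable, there is $\eta\in[0,\delta]$ such that $t=t_0+\eta$ satisfies $kt\notin G$ for all integers $k\neq0$. Put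
\[
t_{11}=t,\qquad t_{12}=a-t,\qquad t_{21}=c-t,\qquad t_{22}=d-a+t .
\]
These fill the table \eqref{eq:table}; for the second row, $t_{21}+t_{22}=c+d-a=b$. From $t\ge t_0$ we get $t_{11},t_{22}\ge\delta$, and from $t\le t_0+\delta$ we get $t_{12},t_{21}\ge\delta$.

Let $G'=G+\mathbb Zt$, a direct sum by the choice of $\eta$, and let $S'=P\cup T$, where
\[
P=\Big\{s+\sum n_{ij}t_{ij}: s\in S,\ n_{ij}\in\mathbb Z_{\ge0}\Big\},\qquad T=\{g\in G':g\gg1\}.
\]
The set $P$ is a submonoid of $G'$ containing $S$ and the $t_{ij}$. An element of $P$ either lies in $S$ or is at least $\delta$, so $P$, and with it $S'$, satisfies (S1). Since elements of $P$ and $T$ are nonnegative, $P+T\subset T$ and $T+T\subset T$, so $S'$ is a submonoid. Property (S2) holds by the definition of $T$.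

For (S3), note that $1\notin T$, and suppose that $1=s+\sum n_{ij}t_{ij}\in P$. Since $1\in G$ and $G'=G\oplus\mathbb Zt$, the coefficient of $t$ on the right vanishes: $n_{11}+n_{22}=n_{12}+n_{21}$. Pair the $n_{11}+n_{22}$ terms equal to $t_{11}$ or $t_{22}$ bijectively with the $n_{12}+n_{21}$ terms equal to $t_{12}$ or $t_{21}$. The possible sums of a pair are
\[
t_{11}+t_{12}=a,\qquad t_{11}+t_{21}=c,\qquad t_{22}+t_{12}=d,\qquad t_{22}+t_{21}=b,
\]
all in $S$. Hence $1\in S$, contrary to (S3) for $(G,S)$.
\end{proof}

\begin{remark}\label{rem:square}
This is the only place where $K$ needs to be a simplex. On the square $K=[0,1]^2$, with coordinates $x,y$ and $0<\varepsilon<\frac12$, let $a=x+\varepsilon$, $b=1-x+\varepsilon$, $c=y+\varepsilon$, $d=1-y+\varepsilon$. A refinement by nonnegative affine functions needs an affine $t$ with $0\le t\le a$, $t\le c$ and $t\ge a-d=x+y-1$. Then $1\le t(1,1)=t(1,0)+t(0,1)-t(0,0)\le2\varepsilon$, which is false.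
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:monoid}]
Since $K$ is metrizable, $\mathrm{Aff}(K)$ has a countable dense subset. Let $G_0$ be the subgroup generated by it and $1$, and let $S_0=\{0\}\cup\{g\in G_0:g\gg1\}$. We construct an increasing sequence of admissible pairs $(G_n,S_n)$, $n\in\mathbb N=\{0,1,\dots\}$. A \emph{task of stage $i$} is a quadruple $(a,b,c,d)$ of nonzero elements of $S_i$ with $a+b=c+d$; there are countably many, and $(2,2,2,2)$ is one. Fix a surjection $n\mapsto(i_n,j_n)$ from $\mathbb N$ onto $\mathbb N\times\mathbb N$ with $i_n\le n$. As soon as $(G_i,S_i)$ is defined, list the tasks of stage $i$ as $\tau_{i,0},\tau_{i,1},\dots$, with repetitions if necessary, and obtain $(G_{n+1},S_{n+1})$ by applying Lemma~\ref{lem:step} to $(G_n,S_n)$ and $\tau_{i_n,j_n}$. Every task of every stage is treated at some step. Put $G=\bigcup G_n$ and $S=\bigcup S_n$. Then $G$ is countable and contains the dense set $G_0$. Each of (S1), (S2), (S3), (R) involves finitely many elements, which lie in a common stage, so all four hold for $(G,S)$.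
\end{proof}

From now on $(G,S)$ is as in Proposition~\ref{prop:monoid}. By (S2) the constants $2$, $3$, $5$ lie in $S$. For $x,y\in G$ write $x\le_Sy$ if $y-x\in S$; this relation is transitive. Let
\[
I=\{s\in S:s\le_S5\}.
\]

\begin{lemma}\label{lem:conseq}
\begin{enumerate}
\item[(a)] If $a_1+\dots+a_p=c_1+\dots+c_q$ with $a_i,c_j\in S$, there are $r_{ij}\in S$ with $a_i=\sum_jr_{ij}$ and $c_j=\sum_ir_{ij}$.
\item[(b)] If $x\le_Sy_1+\dots+y_p$ with $x,y_i\in S$, then $x=x_1+\dots+x_p$ with $x_i\in S$ and $x_i\le_Sy_i$.
\item[(c)] For every $s\in S\setminus\{0\}$ there are $s_1,\dots,s_k\in S$ with $5=s_1+\dots+s_k$ and $s_i\le_Ss$.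
\item[(d)] Every element of $S$ is a finite sum of elements of $I$, and $G=S-S$.
\item[(e)] If $g\in G$ and $g\gg0$, then $kg\in S$ for some integer $k\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $p=q=2$. If all four terms are nonzero, use (R). If $a_1=0$, take $r_{1j}=0$ and $r_{2j}=c_j$; the cases $a_2=0$, $c_1=0$, $c_2=0$ follow by exchanging rows or transposing the table. Next let $q=2$ and induct on $p$, the case $p=1$ being $r_{1j}=c_j$. Refine $a_1+(a_2+\dots+a_p)=c_1+c_2$ by $t_{ij}\in S$, put $r_{1j}=t_{1j}$, and apply the inductive hypothesis to $a_2+\dots+a_p=t_{21}+t_{22}$. Finally induct on $q$, the case $q=1$ being $r_{i1}=a_i$. The case $q=2$ applied to $\sum a_i=c_1+(c_2+\dots+c_q)$ gives $a_i=r_{i1}+a_i'$ with $\sum r_{i1}=c_1$ and $\sum a'_i=c_2+\dots+c_q$, and the inductive hypothesis applies to the last equation.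

(b) Write $\sum y_i=x+z$ with $z\in S$. By (a), $y_i=x_i+z_i$ with $x_i,z_i\in S$ and $\sum x_i=x$.

(c) Since $\min_Ks>0$, we have $ks-5\gg1$ for large $k$. So $5\le_Sks$ by (S2), and (b) applies.

(d) For $g\in G$ and $k$ large, $5k-g\gg1$ and $5k+g\gg1$. The first inequality gives $g\le_S5+\dots+5$, so (b) writes $g\in S$ as a sum of elements of $I$. The second gives $g=(5k+g)-5k\in S-S$.

(e) For large $k$ we have $kg\gg1$.
\end{proof}

\section{The measures}\label{sec:measures}

\subsection*{An $S$-valued measure on the clopen sets}

\begin{lemma}\label{lem:m}
There is a finitely additive function $m\colon\mathrm{Clop}(X)\to S$ with $m(X)=5$, with $m(C)=0$ only for $C=\emptyset$, and such that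
\begin{itemize}
\item[(V)] if $m(C)=x+y$ with $x,y\in S$, then $C=C'\sqcup C''$ for clopen sets with $m(C')=x$ and $m(C'')=y$.
\end{itemize}
\end{lemma}

\begin{proof}
We build finite Boolean algebras $\mathcal B_0\subset\mathcal B_1\subset\cdots$ with compatible additive functions $m\colon\mathcal B_n\to S$ that are nonzero on atoms. By (S1), $m$ is then nonzero on all nonzero elements. Let $\mathcal B_0=\{0,1\}$ and $m(1)=5$. A task of stage $i$ is a triple $(C,x,y)$ with $C\in\mathcal B_i$, $x,y\in S$ and $m(C)=x+y$. The tasks are scheduled as in the proof of Proposition~\ref{prop:monoid}, and a task $(C,x,y)$ is treated at step $n$ as follows. If $C=0$, then $x=y=0$ by (S1) and nothing is needed. Otherwise $C$ is the join of atoms $e_1,\dots,e_r$ of $\mathcal B_n$, and $\sum_lm(e_l)=x+y$. This is where refinement enters: Lemma~\ref{lem:conseq}(a) gives $m(e_l)=x_l+y_l$ with $x_l,y_l\in S$, $\sum x_l=x$ and $\sum y_l=y$. Form $\mathcal B_{n+1}$ by splitting each $e_l$ with $x_l\ne0\neq y_l$ into two atoms $e_l',e_l''$ of values $x_l,y_l$, and keeping all other atoms. Let $C'$ be the join of the new atoms $e_l'$ and of the $e_l$ with $y_l=0$, and let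 $C''$ be its complement in $C$. Then $m(C')=x$ and $m(C'')=y$.

The union $\mathcal B=\bigcup\mathcal B_n$ is a countable Boolean algebra on which (V) holds. It is atomless: if $C\neq0$ and $s=m(C)$, then (R) applied to $s+s=s+s$ gives $s=t_{11}+t_{12}$ with both terms nonzero, and (V) splits $C$ into two nonzero parts. By Stone duality $\mathcal B$ can be identified with $\mathrm{Clop}(X)$.
\end{proof}

Two consequences will be used repeatedly. By induction, if $m(C)=x_1+\dots+x_k$ with $x_i\in S$, then $C=C_1\sqcup\dots\sqcup C_k$ with $m(C_i)=x_i$. And for $s\in S$ and $D$ clopen,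
\begin{equation}\label{eq:fit}
s=m(D')\text{ for some clopen }D'\subset D\iff s\le_Sm(D),
\end{equation}
by (V) in one direction and by $m(D)-m(D')=m(D\setminus D')\in S$ in the other. With $D=X$, the range of $m$ is $I$.

\subsection*{Proof of Theorem~\ref{thm:main}}
For $x\in K$ let $\mu_x\in M(X)$ be the measure with $\mu_x(C)=m(C)(x)/5$ for all clopen $C$, and let $Q=\{\mu_x:x\in K\}$. Then $\widehat C=\widehat D$ if and only if $m(C)=m(D)$. Each $\mu_x$ has full support by (S1).

\medskip\noindent
\emph{Step 1: $Q$ is affinely homeomorphic to $K$.} The map $x\mapsto\mu_x$ is affine and continuous because each $m(C)$ is. If $\mu_x=\mu_y$, then all elements of $I$ take the same value at $x$ and $y$. The same then holds for all elements of $G$ by Lemma~\ref{lem:conseq}(d), and for all of $\mathrm{Aff}(K)$ by density; hence $x=y$. A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto its image. So $Q$ is compact, convex and a Choquet simplex.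

\medskip\noindent
\emph{Step 2: homogeneity.} If $m(C)=m(D)$ and $C=C_1\sqcup C_2$, then $m(D)=m(C_1)+m(C_2)$, and (V) splits $D$ accordingly. So $Q$ has the splitting property, and Lemma~\ref{lem:homog} gives:
\begin{equation}\label{eq:homog}
m(C)=m(D)\quad\Longrightarrow\quad hC=D\text{ for some }h\in\mathcal H_Q .
\end{equation}

\medskip\noindent
\emph{Step 3: minimality.} The argument of Proposition~\ref{prop:subsetminimal} is not available, since a neighborhood of small measure need not fit into a given set. We cover $X$ by sets that do fit. Let $z\in X$, let $U$ be a nonempty clopen set and $s=m(U)$. By Lemma~\ref{lem:conseq}(c), $5=s_1+\dots+s_k$ with $s_i\le_Ss$, so $X=C_1\sqcup\dots\sqcup C_k$ with $m(C_i)=s_i$. Let $z\in C_i$. By \eqref{eq:fit} there is a clopen set $U'\subset U$ with $m(U')=s_i$, and by \eqref{eq:homog} there is $h\in\mathcal H_Q$ with $hC_i=U'$. Thus $hz\in U$, and every orbit is dense. By \eqref{eq:auto}, $Q\subset M_{\mathcal H_Q}(X)\subset M_{fc}(X)$.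

\medskip\noindent
\emph{Step 4: $M_{\mathcal H_Q}(X)\subset Q$.} Let $\nu\in M_{\mathcal H_Q}(X)$. We turn $\nu$ into a functional on $I$, then on $S$, $G$ and $\mathrm{Aff}(K)$, and apply (St).

By \eqref{eq:homog}, $\nu(C)$ depends only on $m(C)$, so $\psi(m(C))=5\nu(C)$ defines $\psi\colon I\to[0,5]$ with $\psi(5)=5$. If $r_1,\dots,r_q\in S$ and $r_1+\dots+r_q\in I$, take $C$ with $m(C)=\sum r_j$ and partition it into sets $C_j$ with $m(C_j)=r_j$. This shows that $r_j\in I$ and $\psi(\sum r_j)=\sum\psi(r_j)$.

For $s\in S$ write $s=\sum_is_i$ with $s_i\in I$, by Lemma~\ref{lem:conseq}(d), and put $\psi(s)=\sum_i\psi(s_i)$. If also $s=\sum_js_j'$ with $s'_j\in I$, take $r_{ij}\in S$ with $s_i=\sum_jr_{ij}$ and $s_j'=\sum_ir_{ij}$. Then $\sum_i\psi(s_i)=\sum_{i,j}\psi(r_{ij})=\sum_j\psi(s_j')$. So $\psi\colon S\to[0,\infty)$ is well defined and additive, and it extends the original $\psi$. On $G=S-S$ put $\psi(s-s')=\psi(s)-\psi(s')$. This is well defined, since $s-s'=r-r'$ gives $s+r'=r+s'$ in $S$. We obtain a homomorphism $\psi\colon G\to\mathbb R$ that is nonnegative on $S$, and $5\psi(1)=\psi(5)=5$ gives $\psi(1)=1$.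

Here the hole in $S$ disappears. If $g\in G$ and $g\gg0$, then $kg\in S$ for some $k\ge1$ by Lemma~\ref{lem:conseq}(e), so $k\psi(g)\ge0$ and $\psi(g)\ge0$. Let $g\in G$ be arbitrary and let $p,q\geq1$ be integers with $p/q>\|g\|$. Then $p\pm qg\gg0$, so $p\pm q\psi(g)\ge0$ and $|\psi(g)|\le p/q$. Hence $|\psi(g)|\le\|g\|$. As $G$ is dense, $\psi$ extends to an additive map $\Psi\colon\mathrm{Aff}(K)\to\mathbb R$ with $|\Psi(f)|\le\|f\|$. An additive map is $\mathbb Q$-linear, so by continuity $\Psi$ is linear. If $0\le f\le1$, then $1-\Psi(f)=\Psi(1-f)\le\|1-f\|\le1$, so $\Psi(f)\ge0$; by scaling, $\Psi$ is positive. By (St), $\Psi$ is evaluation at some $x\in K$. Then $\nu(C)=\psi(m(C))/5=m(C)(x)/5=\mu_x(C)$ for all clopen $C$, and $\nu=\mu_x\in Q$.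

\medskip\noindent
\emph{Step 5: the subset condition fails.} Since $m(X)=2+3$ and $2,3\in S$, property (V) gives $X=A\sqcup B$ with $m(A)=2$ and $m(B)=3$. Thus $\widehat A\equiv\frac25<\frac35\equiv\widehat B$. A clopen set $A'\subset B$ with $\widehat{A'}=\widehat A$ would have $m(A')=2$, and then $1=m(B)-m(A')=m(B\setminus A')\in S$, contrary to (S3). \qed

\begin{remark}\label{rem:gap}
For the $Q$ just constructed, the subset condition does hold for every pair $C,D$ with $\widehat D-\widehat C>\frac15$ on $Q$: then $m(D)-m(C)\gg1$ lies in $S$ by (S2), and \eqref{eq:fit} applies. The pair in Step~5 has $\widehat B-\widehat A\equiv\frac15$.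
\end{remark}

\section{The subset condition up to a small set}\label{sec:approx}

Let $Q$ be as in Theorem~\ref{thm:approx} and $H=\mathcal H_Q$. To prove (1) we move pieces of $A$ into $B$ greedily, using the elements of the group one after another, and show that what remains of $A$ in the limit is null for every measure in $Q$. This requires a countable group with the same invariant measures as $H$.

\begin{lemma}\label{lem:countable}
There is a countable subgroup $H_0\subset H$ with $M_{H_0}(X)=Q$.
\end{lemma}

\begin{proof}
For each of the countably many pairs $(C,D)$ of clopen sets such that $D=hC$ for some $h\in H$, choose one such $h$, and let $H_0$ be the group generated by the chosen elements. If $\nu\in M_{H_0}(X)$, $h\in H$ and $C$ is clopen, then $hC=h'C$ for some $h'\in H_0$, so $\nu(hC)=\nu(C)$. Hence $M_{H_0}(X)\subset M_H(X)$. The reverse inclusion holds because $H_0\subset H$, and $M_H(X)=Q$ by hypothesis.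
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:approx}(1)]
Let $h_1,h_2,\dots$ list all elements of $H_0$, with repetitions if necessary. Put $D_0=A$, $E_0=B$ and, for $n\ge1$,
\[
C_n=D_{n-1}\cap h_n^{-1}E_{n-1},\qquad D_n=D_{n-1}\setminus C_n,\qquad E_n=E_{n-1}\setminus h_nC_n .
\]
So $C_n$ is the part of the remainder of $A$ that $h_n$ sends into the unused part of $B$. All these sets are clopen, the $C_n$ are disjoint subsets of $A$, and the $h_nC_n$ are disjoint subsets of $B$. Let $D_\infty=\bigcap D_n$ and $E_\infty=\bigcap E_n$. Since $\mu(h_nC_n)=\mu(C_n)$, we have $\mu(E_n)-\mu(D_n)=\mu(B)-\mu(A)$ for all $n$, and in the limit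
\begin{equation}\label{eq:limit}
\mu(E_\infty)-\mu(D_\infty)=\mu(B)-\mu(A)>0\qquad(\mu\in Q).
\end{equation}
Let $Y=\bigcup_nh_nD_\infty$, an $H_0$-invariant Borel set containing $D_\infty$. It is disjoint from $E_\infty$: if $z\in D_\infty$ and $h_nz\in E_\infty$, then $z\in D_{n-1}\cap h_n^{-1}E_{n-1}=C_n$, contrary to $z\in D_n$.

Suppose that $\mu(D_\infty)>0$ for some $\mu\in Q$. Then $\mu(Y)>0$, and the measure $\mu_Y(Z)=\mu(Z\cap Y)/\mu(Y)$ is $H_0$-invariant because $\mu$ and $Y$ are. By Lemma~\ref{lem:countable}, $\mu_Y\in Q$. But $\mu_Y(E_\infty)=0$, which contradicts \eqref{eq:limit} for $\mu_Y$. Hence $\widehat{D_n}\downarrow0$ pointwise on $Q$, and uniformly by Dini's theorem. Choose $n\geq1$ with $\widehat{D_n}<\varepsilon$ on $Q$, and put $A_2=D_n$, $A_1=\bigsqcup_{i\le n}C_i=A\setminus D_n$ and $A_1'=\bigsqcup_{i\le n}h_iC_i\subset B$.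
\end{proof}

The proof does not give the subset condition itself because $D_\infty$, though null, may be nonempty, so that the process need not stop. The hypothesis $M_{\mathcal H_Q}(X)=Q$ enters through $\mu_Y\in Q$, and it cannot be dropped.

\begin{remark}\label{rem:irrational}
In Example~\ref{ex:twopiece} let $\alpha<\frac12$ be irrational, $Q=\{\mu_\alpha\}$, $A=X_0$ and $B=X_1$. If clopen sets $A_1\subset A$ and $A_1'\subset B$ have equal measure, then $\alpha d=(1-\alpha)d'$ for rationals $d,d'\geq0$, so $\alpha(d+d')=d'$ and $d=d'=0$. Thus $A_1=\emptyset$, and the conclusion of (1) fails for $\varepsilon\le\alpha$.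
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:approx}(2)]
Assume the subset condition and let $B$ be nonempty. Then $\varepsilon=\min_Q\widehat B$ is positive by Lemma~\ref{lem:small}, and $\widehat A<\varepsilon$ implies $\widehat A<\widehat B$ on $Q$.

Conversely, assume the condition on small sets and let $\widehat A<\widehat B$ on $Q$. We reserve a small part of $B$ for the remainder left by (1). Let $\eta=\min_Q(\widehat B-\widehat A)>0$. Since $B\ne\emptyset$, Lemma~\ref{lem:small} gives a nonempty clopen set $B''\subset B$ with $\widehat{B''}<\eta$ on $Q$. Put $B'=B\setminus B''$; then $\widehat{B'}>\widehat B-\eta\ge\widehat A$ on $Q$. Let $\varepsilon>0$ be given by the hypothesis for $B''$. Part (1) applied to $A$, $B'$, $\varepsilon$ gives $A=A_1\sqcup A_2$ and $A_1'\subset B'$ with $\widehat{A_1'}=\widehat{A_1}$ and $\widehat{A_2}<\varepsilon$ on $Q$. The hypothesis gives $A_2'\subset B''$ with $\widehat{A_2'}=\widehat{A_2}$. Then $A'=A_1'\sqcup A_2'\subset B$ satisfies $\widehat{A'}=\widehat A$.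
\end{proof}

So under the hypotheses of the Question the subset condition can fail only through small sets, and in the examples it does.

\begin{corollary}\label{cor:small}
Let $Q$ be as in Theorem~\ref{thm:main}. There are a nonempty clopen set $B_0$ and clopen sets $A_n$ with $\sup_Q\widehat{A_n}\to0$ such that, for every $n$, no clopen set $A'\subset B_0$ satisfies $\widehat{A'}=\widehat{A_n}$.
\end{corollary}

\begin{proof}
The condition in Theorem~\ref{thm:approx}(2) fails for some nonempty clopen set $B_0$. For $\varepsilon=1/n$ let $A_n$ be a clopen set witnessing the failure.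
\end{proof}

For the $Q$ of Section~\ref{sec:measures}, such a $B_0$ has $\min_Q\widehat{B_0}\le\frac15$, since otherwise Remark~\ref{rem:gap} would apply to $A_n$ and $B_0$ for large $n$. In particular $B_0$ is not the set $B$ of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Alfsen}
Alfsen, \emph{Compact Convex Sets and Boundary Integrals}.

\bibitem{Edwards}
D.~A. Edwards, C. R. Acad. Sci. Paris \textbf{261} (1965).

\bibitem{Glasner}
Eli Glasner, \emph{Affine Evaluation Maps, Dimension Groups, and Fair measures}, arXiv:2608.18700 (2026).

\end{thebibliography}
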